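# Quasi-covariants of a finite Coxeter group are free for every multiplicity

## Theorem A: the statement and what it says

Let $W$ be a finite Coxeter group acting on its geometric (reflection) representation $V$ over $\Bbbk=\mathbb C$, or more generally over any field $\Bbbk$ of characteristic zero over which this representation is defined. Write $S=\Bbbk[V]$ for the polynomial algebra and $\mathcal A$ for the set of reflection hyperplanes of $W$. For each hyperplane fix a linear form vanishing on it. We denote the form and the hyperplane by the same letter $\alpha$, and the reflection by $s_\alpha$. A *multiplicity* is a $W$-invariant function $m:\mathcal A\to\mathbb Z_{\ge0}$, $\alpha\mapsto m_\alpha$, and $\mathcal M(W)$ is the set of multiplicities. For $m\in\mathcal M(W)$, the algebra of *quasi-covariants* $\boldsymbol Q_m(W)$ is the set of tuples $(f_w)_{w\in W}$ of polynomials with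
$$f_{s_\alpha w}-f_w\in\langle\alpha\rangle^{m_\alpha}\qquad\text{for all }\alpha\in\mathcal A,\ w\in W. \tag{1}$$

**Theorem A.** For all $W$ and all $m\in\mathcal M(W)$, $\boldsymbol Q_m(W)$ is a free $\Bbbk[V]$-module of rank $|W|$. Consequently $\operatorname{Spec}\boldsymbol Q_m(W)$ is Cohen–Macaulay. Explicitly, with $G=\langle s_\alpha: m_\alpha\text{ odd}\rangle$,
$$\boldsymbol Q_m(W)\;\cong\;\Bbbk[V]\otimes_{\Bbbk[V]^G}\boldsymbol Q_{2\lfloor m/2\rfloor}(W)^{G}. \tag{2}$$

Here is the unpacking. Place a polynomial at each element of $W$, and join $w$ to $s_\alpha w$ by an edge labelled $\alpha$. Condition (1) asks the two polynomials at the ends of an $\alpha$-edge to agree to order $m_\alpha$ along the hyperplane $\alpha=0$. Such tuples can be added and multiplied componentwise: for products,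
$$f_{s_\alpha w}g_{s_\alpha w}-f_wg_w=f_{s_\alpha w}(g_{s_\alpha w}-g_w)+(f_{s_\alpha w}-f_w)g_w .$$
They contain $S$ as the constant tuples, so $\boldsymbol Q_m(W)$ is an $S$-algebra. The theorem says that as an $S$-module it is as simple as possible. The invariants in (2) are for a "diagonal" action of $W$ defined below.

The proof uses one non-classical input, which is known and which we take for granted.

**Theorem 0 (Theorem ThFree, known).** If $m$ is even ($m_\alpha=2k_\alpha$ for all $\alpha$) or odd ($m_\alpha=2k_\alpha+1$ for all $\alpha$), then $\boldsymbol Q_m(W)$ is a free $S$-module of rank $|W|$.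

What remains is the mixed case: some $m_\alpha$ even, some odd. Since $m$ is $W$-invariant, this needs at least two conjugacy classes of reflections, as in types $B_n$, $F_4$, $I_2(2n)$. Whether Theorem 0 extends to mixed multiplicities is asked in Yuri Berest, Yun Liu and Ajay C. Ramadoss, "Quasi-flag manifolds and moment graphs", arXiv:2509.23521 (2025). We shall use only the even half of Theorem 0.

## Group actions, the modules $\boldsymbol Q_\varepsilon(E)$, and Theorem B

**Actions.** $W$ acts on $S$ by $(gp)(v)=p(g^{-1}v)$. Then $s_\alpha\alpha=-\alpha$. For every $p\in S$ we have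
$$s_\alpha p\equiv p\pmod\alpha, \tag{3}$$
because $s_\alpha p-p$ vanishes on the hyperplane $\alpha=0$. Distinct forms in $\mathcal A$ are not proportional, so they are pairwise coprime in $S$. Let $S_+$ be the ideal of polynomials without constant term.

For a representation $E$ of a group $G\le W$ (finite-dimensional, possibly graded) let $G$ act on $S\otimes E$ *diagonally*: $g(p\otimes e)=gp\otimes ge$. Let $\mathrm{Fun}(G)$ be the space of functions on $G$ with $(ge)(w)=e(g^{-1}w)$. On delta functions $g\delta_u=\delta_{gu}$, so this is the left regular representation. A tuple $(f_w)_{w\in W}$ is an element of $S\otimes\mathrm{Fun}(W)$, and there the diagonal action reads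
$$(gf)_w=g(f_{g^{-1}w}),\qquad\text{while}\qquad ((1\otimes s_\alpha)f)_w=f_{s_\alpha w}. \tag{4}$$
Note that $g(pf)=(gp)(gf)$ for $p\in S$.

It is useful to allow functions $m:\mathcal A\to\mathbb Z_{\ge0}$ that are not invariant; define $\boldsymbol Q_m(W)$ by (1) again. It is a graded submodule of $S^{|W|}$, hence finitely generated. It contains $\prod_\alpha\alpha^{m_\alpha}\cdot S^{|W|}$, hence has rank $|W|$. If $m$ is invariant, $\boldsymbol Q_m(W)$ is stable under the diagonal action:
$$(gf)_{s_\alpha w}-(gf)_w=g\big(f_{(g^{-1}s_\alpha g)g^{-1}w}-f_{g^{-1}w}\big)\in g\langle g^{-1}\alpha\rangle^{m_\alpha}=\langle\alpha\rangle^{m_\alpha},$$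
since $g^{-1}s_\alpha g$ is the reflection in the hyperplane of $g^{-1}\alpha$, which has the same multiplicity as $\alpha$.

**Definition.** For $\varepsilon:\mathcal A\to\{0,1\}$ and a representation $E$ on which all $s_\alpha$ with $\varepsilon_\alpha=1$ act, put
$$\boldsymbol Q_\varepsilon(E)=\{x\in S\otimes E:\ (1-1\otimes s_\alpha)x\in\alpha(S\otimes E)\ \text{whenever }\varepsilon_\alpha=1\}.$$

By (4), $\boldsymbol Q_\varepsilon(\mathrm{Fun}(W))=\boldsymbol Q_\varepsilon(W)$. Clearly $\boldsymbol Q_\varepsilon(E\oplus E')=\boldsymbol Q_\varepsilon(E)\oplus\boldsymbol Q_\varepsilon(E')$. As an example, let $W=\{1,s\}$ act on the line, $S=\Bbbk[x]$, $\varepsilon=1$. For the trivial representation the condition is empty and $\boldsymbol Q_\varepsilon(\mathrm{triv})=S$. For the sign representation the condition on $p$ is $2p\in xS$, and $\boldsymbol Q_\varepsilon(\mathrm{sgn})=xS$.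

A *reflection subgroup* $G\le W$ is a subgroup generated by reflections. Put $\mathcal A_G=\{\alpha:s_\alpha\in G\}$, let $1_G$ be the indicator function of $\mathcal A_G$ on $\mathcal A$, and let $C_G=S/(S^G_+)S$ be the coinvariant algebra. For $G=\{1,s\}$ on the line, $S^G=\Bbbk[x^2]$ and $C_G$ has basis $1,x$. As a representation it is trivial in degree $0$ and sign in degree $1$.

**Theorem B.** Let $k:\mathcal A\to\mathbb Z_{\ge0}$ be $W$-invariant, let $M=\boldsymbol Q_{2k}(W)$, and let $F=M/S_+M$, a graded $W$-representation under the diagonal action.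

1. For every $\varepsilon:\mathcal A\to\{0,1\}$, invariant or not, $\boldsymbol Q_{2k+\varepsilon}(W)\cong\boldsymbol Q_\varepsilon(F)$ as graded $S$-modules. In particular, if $\boldsymbol Q_\varepsilon(W)$ is free, then $\boldsymbol Q_{2k+\varepsilon}(W)$ is free for all $k$.
2. For every reflection subgroup $G\le W$ (not necessarily normal or parabolic), $\boldsymbol Q_{2k+1_G}(W)$ is free of rank $|W|$. The natural map $S\otimes_{S^G}\boldsymbol Q_{2k}(W)^G\to\boldsymbol Q_{2k+1_G}(W)$ is an isomorphism. The degrees of a homogeneous basis have generating function equal to the Hilbert series of $(C_G\otimes F)^G$.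
3. For any $m:\mathcal A\to\mathbb Z_{\ge0}$, elements $f^1,\dots,f^{|W|}\in\boldsymbol Q_m(W)$ form an $S$-basis if and only if $\det(f^i_w)_{w,i}=c\prod_\alpha\alpha^{m_\alpha|W|/2}$ with $c\in\Bbbk^\times$. Hence, whenever $\boldsymbol Q_m(W)$ is free, the degrees of a homogeneous basis sum to $\frac{|W|}2\sum_\alpha m_\alpha$.
4. The hypothesis on $\varepsilon$ in part 2 cannot simply be dropped: for $W=S_4$ there is a non-invariant $m:\mathcal A\to\{0,1\}$ with $\boldsymbol Q_m(W)$ not free.

Theorem A will follow from part 2 once we know that an invariant $m$ has the form $2k+1_G$.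

## Textbook facts

The following facts will be quoted by number.

**Fact 1 (graded Nakayama).** If $N$ is a graded $S$-module with degrees bounded below and $N=S_+N$, then $N=0$. Hence homogeneous elements that span $N/S_+N$ generate $N$.

**Fact 2.** A finitely generated graded $S$-module $P$ that is projective is free, with a homogeneous basis whose degrees are those of $P/S_+P$. To see this, lift a homogeneous basis of $P/S_+P$ to get a graded surjection $S\otimes(P/S_+P)\to P$ with kernel $K$. It splits because $P$ is projective. So $K$ is finitely generated, and reducing modulo $S_+$ keeps the sequence exact. The surjection becomes an isomorphism modulo $S_+$, so $K/S_+K=0$, and $K=0$ by Fact 1. In particular a graded direct summand of a finitely generated free graded module is free.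

**Fact 3 (Maschke).** Representations of a finite group over $\Bbbk$ are semisimple. Each irreducible representation is a quotient of the group algebra, so it is a direct summand of the regular representation $\mathrm{Fun}(G)$.

**Fact 4 (Chevalley).** Let $G$ be a finite group generated by reflections of $V$. Then $S^G$ is a polynomial algebra on homogeneous generators of degrees $d_1,\dots,d_{\dim V}$, with $|G|=\prod d_i$ and $\sum(d_i-1)$ equal to the number of reflections in $G$. If $C$ is a graded $G$-stable complement to $(S^G_+)S$ in $S$, then multiplication $S^G\otimes C\to S$ is an isomorphism of graded $G$-modules, and $C\cong C_G$ is the regular representation of $G$. Comparing Hilbert series, $C_G$ has Hilbert series $\prod_i\frac{1-t^{d_i}}{1-t}$.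

**Fact 5 (Artin, Dedekind).** If a finite group $G$ acts faithfully on a field $L$, then $[L:L^G]=|G|$, and the maps $g:L\to L$, $g\in G$, are linearly independent over $L$.

**Fact 6.** A surjection between free modules of the same finite rank over a commutative ring is bijective.

## A determinant test, and bases in the smallest cases

The purpose of this section is a test for bases, to be used on small examples now and in the main proof later. For a reflection subgroup $G\le W$ of order $r$ and any function $m:\mathcal A_G\to\mathbb Z_{\ge0}$, let $\boldsymbol Q_m(G)$ be the module of tuples $(f_g)_{g\in G}$ in $S$ satisfying $f_{s_\alpha g}-f_g\in\langle\alpha\rangle^{m_\alpha}$ for $\alpha\in\mathcal A_G$, $g\in G$. Put $\Pi=\prod_{\alpha\in\mathcal A_G}\alpha^{m_\alpha r/2}$.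

**Lemma 1.** Every $r\times r$ determinant $D$ whose columns are elements of $\boldsymbol Q_m(G)$ is divisible by $\Pi$. If $f^1,\dots,f^r\in\boldsymbol Q_m(G)$ have $\det(f^i_g)_{g,i}=c\,\Pi$ with $c\in\Bbbk^\times$, then they form an $S$-basis of $\boldsymbol Q_m(G)$.

*Proof.* Fix $\alpha\in\mathcal A_G$. The set $G$ is partitioned into the $r/2$ pairs $\{g,s_\alpha g\}$. In each pair subtract row $g$ from row $s_\alpha g$. This does not change $D$ and produces $r/2$ rows divisible by $\alpha^{m_\alpha}$, so $\alpha^{m_\alpha r/2}\mid D$. Different $\alpha$ are coprime, so $\Pi\mid D$.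

Now suppose $\det(f^i_g)=c\,\Pi$. The determinant is nonzero, so the $f^i$ are linearly independent over $\mathrm{Frac}(S)$. By Cramer's rule each $f\in\boldsymbol Q_m(G)$ is $\sum p_if^i$ with $p_i=D_i/(c\,\Pi)$, where $D_i$ is obtained by replacing the $i$-th column by $f$. All columns of $D_i$ lie in $\boldsymbol Q_m(G)$, so $\Pi\mid D_i$ and $p_i\in S$. $\square$

Take $W=\{1,s\}$ on the line. Then $\boldsymbol Q_m(W)=\{(f_1,f_s):f_s-f_1\in x^mS\}$ has basis $(1,1),(0,x^m)$, with determinant $x^m$, as it should be.

The smallest case where a mixed multiplicity can occur is $W=\{1,s_x\}\times\{1,s_y\}$ on the plane, with $m_x=p$ and $m_y=q$ arbitrary. Index tuples by $1,s_x,s_y,s_xs_y$. The four tuples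
$$(1,1,1,1),\quad(0,x^p,0,x^p),\quad(0,0,y^q,y^q),\quad(0,0,0,x^py^q)$$
satisfy (1). Their matrix is triangular with determinant $x^{2p}y^{2q}=\Pi$. So they form a basis, mixed or not.

For non-product groups no such list is at hand, so we look for another way.

## Depth arguments: enough in dimension two, not in dimension three

A sensible first approach uses only the shape of (1). The module $\boldsymbol Q_m(W)$ is the kernel of the map $S^{|W|}\to\bigoplus_{\alpha,w}S/\langle\alpha\rangle^{m_\alpha}$, $f\mapsto(f_{s_\alpha w}-f_w)$. Let $C$ be its image, so that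
$$0\to\boldsymbol Q_m(W)\to S^{|W|}\to C\to0 .$$
If $C=0$ we are done. Otherwise choose a linear form $\beta$ proportional to no $\alpha\in\mathcal A$. It is a nonzerodivisor on each $S/\langle\alpha\rangle^{m_\alpha}$, hence on the submodule $C$ of their sum, so $C$ has depth at least $1$.

Suppose $\dim V=2$. By the Auslander–Buchsbaum formula $C$ has projective dimension at most $2-1=1$. Then the kernel $\boldsymbol Q_m(W)$ is projective, hence free by Fact 2. So in dimension two freeness holds for every $m:\mathcal A\to\mathbb Z_{\ge0}$, invariant or not. This settles the groups $I_2(2n)$.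

Suppose $\dim V=3$. The same computation gives projective dimension at most $2$ for $C$, hence at most $1$ for $\boldsymbol Q_m(W)$. We are one short, and no argument that ignores the invariance of $m$ can supply the missing step. That is what part 4 of Theorem B says.

**Proof of Theorem B, part 4.** Let $W=S_4$ act on $V=\{x_1+x_2+x_3+x_4=0\}$. Let $m_\alpha=1$ for the four forms
$$a=x_1-x_2,\quad b=x_2-x_3,\quad c=x_3-x_4,\quad l=a+b+c=x_1-x_4,$$
and $m_\alpha=0$ for $x_1-x_3$ and $x_2-x_4$. Then $a,b,c$ are coordinates on $V$.

**Step 1: pass to the summand $V$.** This step replaces tuples of length $24$ by vectors of length $3$. By Fact 3, $V$ is a direct summand of $\mathrm{Fun}(W)$. Hence $\boldsymbol Q_m(V)$ is a graded direct summand of $\boldsymbol Q_m(\mathrm{Fun}(W))=\boldsymbol Q_m(W)$. If the latter were free, so would be $\boldsymbol Q_m(V)$, by Fact 2. So it suffices that $\boldsymbol Q_m(V)$ is not free.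

**Step 2: compute $\boldsymbol Q_m(V)$.** This step splits off a free part and isolates the rest. Write $s_\alpha v=v-\alpha(v)\alpha^\vee$ with $\alpha^\vee$ the coroot. For $\theta\in S\otimes V$ we get $(1-1\otimes s_\alpha)\theta=\alpha(\theta)\otimes\alpha^\vee$, where $\alpha(\theta)\in S$ is obtained by applying $\alpha$ to the factor $V$. So the condition at $\alpha$ is $\alpha(\theta)\in\langle\alpha\rangle$. In the coordinates $(a(\theta),b(\theta),c(\theta))\in S^3$,
$$\boldsymbol Q_m(V)=\{(ap,bq,cr):\ ap+bq+cr\in\langle l\rangle\}.$$
The vector $(a,b,c)$ belongs to it because $a+b+c=l$. Subtracting $r\cdot(a,b,c)$ from $(ap,bq,cr)$ makes the last coordinate zero, so $\boldsymbol Q_m(V)=S\cdot(a,b,c)\oplus K$ with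
$$K\cong\{(p,q)\in S^2: ap+bq\in\langle l\rangle\}\cong\ker\big(S^3\xrightarrow{(a,b,l)}S\big).$$

**Step 3: $K$ is not free.** This step compares rank and number of generators. As the kernel of a nonzero map $S^3\to S$, $K$ has rank $2$. The forms $a,b,l$ are linearly independent, so the kernel contains no nonzero constant vector. In degree one it contains the three vectors $(b,-a,0)$, $(l,0,-a)$, $(0,l,-b)$, which are linearly independent over $\Bbbk$. As nothing lies in lower degree, these stay independent in $K/S_+K$. So $K$ needs at least three generators while its rank is two. (Since $a,b,l$ is a regular sequence, the Koszul complex shows that these three generate $K$, so it needs exactly three.) Hence $\boldsymbol Q_m(V)=S\oplus K$ has rank $3$ and needs at least $4$ generators, so it is not free. $\square$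

## Raising an even multiplicity by one

Invariance must enter. It does so through the diagonal action on $M=\boldsymbol Q_{2k}(W)$, with $k$ invariant. First we rewrite the step from multiplicity $2k_\alpha$ to $2k_\alpha+1$ as a condition that mentions only $M$ and the action, not the entries of tuples.

**Lemma 2.** Let $k$ be $W$-invariant, $M=\boldsymbol Q_{2k}(W)$, $\varphi\in M$, $\alpha\in\mathcal A$ and $s=s_\alpha$. Then
$$\varphi_{sw}-\varphi_w\in\langle\alpha\rangle^{2k_\alpha+1}\ \text{ for all }w\in W\iff(1-s)\varphi\in\alpha M ,$$
where $s$ acts diagonally.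

*Proof.* Put $d_w=\varphi_{sw}-\varphi_w\in\langle\alpha\rangle^{2k_\alpha}$. By (4), $((1-s)\varphi)_w=\varphi_w-s(\varphi_{sw})$. Hence
$$((1-s)\varphi)_{sw}-((1-s)\varphi)_w=\big(\varphi_{sw}-s(\varphi_w)\big)-\big(\varphi_w-s(\varphi_{sw})\big)=d_w+s(d_w). \tag{5}$$

**Forward direction.** Assume $d_w\in\langle\alpha\rangle^{2k_\alpha+1}$ for all $w$. We must divide $(1-s)\varphi$ by $\alpha$ and check that the quotient is in $M$. By (3), $\varphi_w-s(\varphi_{sw})\equiv\varphi_w-\varphi_{sw}=-d_w\equiv0\pmod\alpha$. So $\psi=\alpha^{-1}(1-s)\varphi$ has polynomial components. At $\alpha$, (5) gives $\psi_{sw}-\psi_w=\alpha^{-1}(d_w+s(d_w))$. Both $d_w$ and $s(d_w)$ lie in $\langle\alpha\rangle^{2k_\alpha+1}$, so this is in $\langle\alpha\rangle^{2k_\alpha}$. At $\gamma\ne\alpha$ we use that $M$ is stable under the diagonal action, so $(1-s)\varphi\in M$ and $\alpha(\psi_{s_\gamma w}-\psi_w)\in\langle\gamma\rangle^{2k_\gamma}$. As $\alpha$ and $\gamma$ are coprime, $\psi_{s_\gamma w}-\psi_w\in\langle\gamma\rangle^{2k_\gamma}$. So $\psi\in M$.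

**Backward direction.** Let $(1-s)\varphi=\alpha\psi$ with $\psi\in M$. By (5), $d_w+s(d_w)=\alpha(\psi_{sw}-\psi_w)\in\langle\alpha\rangle^{2k_\alpha+1}$. Write $d_w=\alpha^{2k_\alpha}e$. The exponent is even, so $s(\alpha^{2k_\alpha})=\alpha^{2k_\alpha}$ and $e+s(e)\in\langle\alpha\rangle$. By (3), $e+s(e)\equiv2e\pmod\alpha$, so $\alpha\mid e$ and $d_w\in\langle\alpha\rangle^{2k_\alpha+1}$. $\square$

Evenness is essential. With an odd exponent the sign would give $e-s(e)$, which is divisible by $\alpha$ for every $e$, so the condition would say nothing. Here is an instance. On the line, $\varphi=(\varphi_1,\varphi_s)=(0,x)$ is in $\boldsymbol Q_1$ and not in $\boldsymbol Q_2$. Yet $s\varphi=(s(x),s(0))=(-x,0)$, so $(1-s)\varphi=(x,x)=x\cdot(1,1)\in x\boldsymbol Q_1$. So we must climb from the even floor $2\lfloor m/2\rfloor$ of $m$, and not from an odd multiplicity.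

**Proof of Theorem B, part 1.**

**Step 1: trivialize $M$ equivariantly.** The aim is to replace $M$, about which we know only that it is free, by $S\otimes F$ with the diagonal action. Let $n=|W|$. By Theorem 0 (even case) $M$ is free of rank $n$, so $\dim F=\dim M/S_+M=n$. The subspace $S_+M$ is graded and $W$-stable. By Fact 3 in each degree, choose a graded $W$-stable complement to it in $M$, and identify the complement with $F$. The map
$$\Psi:S\otimes F\to M,\qquad p\otimes v\mapsto pv,$$
is graded and $S$-linear. It is equivariant for the diagonal actions, because $gp\cdot gv=g(pv)$. It is surjective by Fact 1 and therefore bijective by Fact 6.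

**Step 2: transport the condition.** The aim is to see that, modulo $\alpha$, only the action on $F$ matters. By Lemma 2,
$$\boldsymbol Q_{2k+\varepsilon}(W)=\{\varphi\in M:(1-s_\alpha)\varphi\in\alpha M\text{ whenever }\varepsilon_\alpha=1\}.$$
Through $\Psi$ this becomes the set of $x\in S\otimes F$ with $(1-s_\alpha)x\in\alpha(S\otimes F)$ whenever $\varepsilon_\alpha=1$, for the diagonal action. For $p\otimes v\in S\otimes F$, (3) gives
$$(1-s_\alpha)(p\otimes v)=p\otimes v-s_\alpha p\otimes s_\alpha v\equiv p\otimes(v-s_\alpha v)\pmod{\alpha(S\otimes F)}. \tag{6}$$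
So the condition is exactly $(1-1\otimes s_\alpha)x\in\alpha(S\otimes F)$, that is, $x\in\boldsymbol Q_\varepsilon(F)$.

**Step 3: pass freeness from $\mathrm{Fun}(W)$ to $F$.** The graded representation $F$ need not be $\mathrm{Fun}(W)$ placed in one degree, so we go through irreducibles. Suppose $\boldsymbol Q_\varepsilon(W)=\boldsymbol Q_\varepsilon(\mathrm{Fun}(W))$ is free. By Fact 3 every irreducible $\tau$ is a summand of $\mathrm{Fun}(W)$. So $\boldsymbol Q_\varepsilon(\tau)$ is a graded summand of a finitely generated free module, and is free by Fact 2. Since $F$ is a direct sum of degree-shifted irreducibles, $\boldsymbol Q_\varepsilon(F)$ is free. $\square$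

All the exponents $2k_\alpha$ have disappeared into the grading of $F$. What is left is multiplicity one, for an arbitrary representation.

## Multiplicity one along a reflection subgroup

**Lemma 3.** Let $G\le W$ be a reflection subgroup. For every finite-dimensional (graded) representation $E$ of $G$, the natural map
$$\mu_E:S\otimes_{S^G}(S\otimes E)^G\to S\otimes E,\qquad p\otimes x\mapsto px,$$
is injective with image $\boldsymbol Q_{1_G}(E)$. Moreover $\boldsymbol Q_{1_G}(E)$ is a free $S$-module of rank $\dim E$, whose basis degrees have generating function the Hilbert series of $(C_G\otimes E)^G$.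

On the line with $G=\{1,s\}$ and $E=\mathrm{sgn}$, the invariants $(S\otimes E)^G$ are the odd polynomials $x\Bbbk[x^2]$. The image is $xS$, as computed earlier, and the degree $1$ of the generator is that of the sign part of $C_G$.

*Proof.* Let $r=|G|$ and $N=|\mathcal A_G|$.

**Step 1: the image lies in $\boldsymbol Q_{1_G}(E)$.** This makes $\mu_E$ a map into the right target. If $x\in(S\otimes E)^G$ and $\alpha\in\mathcal A_G$, then $(1-1\otimes s_\alpha)x\equiv(1-s_\alpha)x=0$ modulo $\alpha(S\otimes E)$, by the congruence (6) with $E$ in place of $F$. So $x\in\boldsymbol Q_{1_G}(E)$. The target is an $S$-module, so it contains the whole image.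

**Step 2: the invariants for $E=\mathrm{Fun}(G)$.** This finds the candidates for a basis. A tuple $(f_g)$ is invariant when $h(f_{h^{-1}g})=f_g$ for all $g,h$. Taking $h=g$ gives $f_g=g(f_1)$. Conversely $(ga)_{g\in G}$ is invariant for each $a\in S$, because $h(h^{-1}ga)=ga$. So $a\mapsto(ga)_g$ is an isomorphism $S\cong(S\otimes\mathrm{Fun}(G))^G$ of $S^G$-modules.

By Fact 4, $S$ is free over $S^G$ with a homogeneous basis $a_1,\dots,a_r$ whose degrees have generating function $P(t)=\prod_i\frac{1-t^{d_i}}{1-t}=\prod_i(1+t+\dots+t^{d_i-1})$. Put $A_i=(ga_i)_{g\in G}$, which lies in $\boldsymbol Q_{1_G}(\mathrm{Fun}(G))$ by Step 1.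

**Step 3: the determinant $\Delta=\det(ga_i)_{g,i}$.** This step computes $\Delta$ in order to apply Lemma 1. At $t=1$ the factor $1+\dots+t^{d-1}$ has value $d$ and derivative $d(d-1)/2$. Logarithmic differentiation therefore gives
$$\sum_i\deg a_i=P'(1)=P(1)\sum_i\frac{d_i-1}2=\frac{rN}2,$$
using $P(1)=\prod d_i=r$ and $\sum(d_i-1)=N$. So $\Delta$, if nonzero, is homogeneous of degree $rN/2$.

It is nonzero. Put $L=\mathrm{Frac}(S)$. Multiplying numerator and denominator of $u/v$ by $\prod_{g\ne1}gv$ makes the denominator invariant. This shows $L=S\otimes_{S^G}\mathrm{Frac}(S^G)$ and $L^G=\mathrm{Frac}(S^G)$. Hence the $a_i$ form a basis of $L$ over $L^G$. Suppose $\Delta=0$. Then there are $c_g\in L$, not all zero, with $\sum_gc_g\,g(a_i)=0$ for all $i$. Each $g$ is $L^G$-linear, so $\sum_gc_g\,g=0$ as a map on $L$. Since $G$ acts faithfully on $L$, this contradicts Fact 5.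

Now $\boldsymbol Q_{1_G}(\mathrm{Fun}(G))$ is the module $\boldsymbol Q_m(G)$ of Lemma 1 with $m_\alpha=1$ for all $\alpha\in\mathcal A_G$. By that lemma $\Delta$ is divisible by $\Pi=\prod_{\alpha\in\mathcal A_G}\alpha^{r/2}$, which has degree $rN/2$. The degrees agree, so $\Delta=c\,\Pi$ with $c\in\Bbbk^\times$.

**Step 4: conclusion for $E=\mathrm{Fun}(G)$.** By Lemma 1 the $A_i$ form an $S$-basis of $\boldsymbol Q_{1_G}(\mathrm{Fun}(G))$. By Step 2 the $A_i$ form an $S^G$-basis of the invariants, so the elements $1\otimes A_i$ form an $S$-basis of the source of $\mu_{\mathrm{Fun}(G)}$. The map sends basis to basis, so it is an isomorphism onto $\boldsymbol Q_{1_G}(\mathrm{Fun}(G))$.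

**Step 5: general $E$.** This step spreads the isomorphism to all representations. The map $\mu_E:S\otimes_{S^G}(S\otimes E)^G\to\boldsymbol Q_{1_G}(E)$ is natural in $E$ and respects direct sums. It is bijective for $\mathrm{Fun}(G)$, hence for every direct summand of it, hence for every irreducible $E$ by Fact 3, hence for all $E$, degree shifts included.

**Step 6: freeness and degrees.** It remains to see that the source of $\mu_E$ is free with the stated degrees. By Fact 4, $S\cong S^G\otimes C_G$ as graded $G$-modules, so
$$(S\otimes E)^G\cong S^G\otimes(C_G\otimes E)^G .$$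
This is free over $S^G$, with degrees given by the Hilbert series of $(C_G\otimes E)^G$. Its rank is $\dim(C_G\otimes E)^G=\dim E$, because $C_G$ is the regular representation. Tensoring with $S$ over $S^G$ gives the claim. $\square$

## The odd reflections and the proofs of Theorem B(2) and Theorem A

**Proof of Theorem B, part 2.** By part 1 with $\varepsilon=1_G$, $\boldsymbol Q_{2k+1_G}(W)\cong\boldsymbol Q_{1_G}(F)$, with $F$ restricted to $G$. By Lemma 3 this is free of rank $\dim F=|W|$, with basis degrees given by the Hilbert series of $(C_G\otimes F)^G$. The isomorphism $\Psi$ is $S$-linear and $W$-equivariant, and it carries $(S\otimes F)^G$ onto $M^G=\boldsymbol Q_{2k}(W)^G$ and $\boldsymbol Q_{1_G}(F)$ onto $\boldsymbol Q_{2k+1_G}(W)$. So it carries $\mu_F$ to the natural map $S\otimes_{S^G}\boldsymbol Q_{2k}(W)^G\to\boldsymbol Q_{2k+1_G}(W)$, which is therefore an isomorphism. $\square$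

**Proof of Theorem A.** Let $m\in\mathcal M(W)$, $k_\alpha=\lfloor m_\alpha/2\rfloor$, $O=\{\alpha:m_\alpha\text{ odd}\}$ and $G=\langle s_\alpha:\alpha\in O\rangle$. Since $m$ is invariant, $k$ is invariant and $O$ is $W$-stable.

**Step 1: $\mathcal A_G=O$.** We need that the odd reflections do not generate any further reflection. Otherwise $2k+1_G$ would differ from $m$. (In the $S_4$ example the four reflections with $m_\alpha=1$ generate all of $S_4$; there the set is not $W$-stable.) For the Coxeter generators $s_i$ of $W$, put $\chi(s_i)=1$ if the hyperplane of $s_i$ is in $O$, and $\chi(s_i)=-1$ otherwise. Let $m_{ij}$ be the order of $s_is_j$. If $m_{ij}$ is odd, $s_i$ and $s_j$ are conjugate, so $\chi(s_i)=\chi(s_j)$ because $O$ is $W$-stable, and $(\chi(s_i)\chi(s_j))^{m_{ij}}=1$. If $m_{ij}$ is even, this holds trivially. So the Coxeter relations are respected and $\chi$ extends to a character $W\to\{\pm1\}$. Every reflection is conjugate to a Coxeter generator and $O$ is $W$-stable, hence $\chi(s_\alpha)=1\iff\alpha\in O$. The generators of $G$ lie in $\ker\chi$, so $G\subset\ker\chi$.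 Therefore $s_\alpha\in G$ implies $\alpha\in O$. The inclusion $O\subset\mathcal A_G$ is clear.

**Step 2: freeness and formula (2).** By Step 1, $m=2k+1_G$. Theorem B(2) says that $\boldsymbol Q_m(W)$ is free of rank $|W|$ and gives (2).

**Step 3: Cohen–Macaulay.** This step checks the depth of each local ring. Let $R=\boldsymbol Q_m(W)$, a commutative $S$-algebra, finite and free as an $S$-module, and let $d=\dim V$. Let $\mathfrak n\subset R$ be a maximal ideal. Since $R$ is integral over $S$, $\mathfrak p=\mathfrak n\cap S$ is maximal. A regular system of parameters of $S_{\mathfrak p}$ is a regular sequence of length $d$ on $S_{\mathfrak p}$, hence on the free module $R_{\mathfrak p}$. Localization is flat and the sequence lies in the maximal ideal of $R_{\mathfrak n}$, so it is a regular sequence on $R_{\mathfrak n}$. Thus $R_{\mathfrak n}$ has depth at least $d$, and by integrality dimension at most $d$. So it is Cohen–Macaulay. $\blacksquare$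

Taking $G=W$ in part 2 recovers the odd case of Theorem 0 from the even case.

## A mixed multiplicity in type $B_2$, with its degrees

Let $W$ be of type $B_2$, of order $8$, acting on the plane with reflection forms $x$, $y$, $u=x+y$, $v=x-y$. Take $m_x=m_y=1$ and $m_u=m_v=2$. Then $G=\{1,s_x,s_y,-1\}$, and $2k$ is $2$ on $u,v$ and $0$ on $x,y$. Let $G'=\{1,s_u,s_v,-1\}$; it is normal in $W$. Write $\chi_u$ for the character of $G'$ with $\chi_u(s_u)=-1$ and $\chi_u(s_v)=1$; similarly $\chi_v$, and for $G$ similarly $\chi_x,\chi_y$.

First we find $M=\boldsymbol Q_{2k}(W)$. Under left translation by $G'$, $\mathrm{Fun}(W)=E_1\oplus E_u\oplus E_v\oplus E_{uv}$, the isotypic parts for $1,\chi_u,\chi_v,\chi_u\chi_v$, each of dimension $2$. Write $f=f_1+f_u+f_v+f_{uv}$ accordingly. The condition at $u$ says $(1\otimes s_u-1)f=-2(f_u+f_{uv})\in u^2(S\otimes\mathrm{Fun}(W))$, that is, $u^2$ divides $f_u$ and $f_{uv}$. The condition at $v$ says that $v^2$ divides $f_v$ and $f_{uv}$. Hence $M=S\otimes F$ with the $W$-stable space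
$$F=E_1\oplus(u^2E_u\oplus v^2E_v)\oplus u^2v^2E_{uv}$$
in degrees $0$, $2$, $4$.

Next we restrict $F$ to $G$. The element $-1=s_us_v=s_xs_y$ acts on $E_1,E_{uv}$ by $1$ and on $E_u,E_v$ by $-1$, and it fixes $u^2$ and $v^2$. Left multiplication by $s_x$ exchanges the two cosets of $G'$, so $s_x$ has trace $0$ on $E_1$ and on $u^2v^2E_{uv}$, where $u^2v^2=(x^2-y^2)^2$ is $W$-invariant. Thus each of these two spaces restricts to $1\oplus\chi_x\chi_y$. In degree $2$, $s_x$ maps $u$ to $-v$, so it exchanges $u^2E_u$ and $v^2E_v$ and has trace $0$. As $s_xs_y=-1$ there, the restriction is $2\chi_x\oplus2\chi_y$.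

Finally, $C_G$ has basis $1,x,y,xy$ with characters $1,\chi_x,\chi_y,\chi_x\chi_y$. So in $(C_G\otimes F)^G$ the characters of $F$ are raised by degrees $0,1,1,2$ respectively. The degrees of a homogeneous basis of $\boldsymbol Q_m(W)$ have generating function
$$(1+t^2)+4t^3+t^4(1+t^2)=1+t^2+4t^3+t^4+t^6 .$$
They sum to $2+12+4+6=24$. This agrees with part 3 of Theorem B, which predicts $\frac82(1+1+2+2)=24$.

## Determinants of bases: proof of Theorem B(3)

Let $m:\mathcal A\to\mathbb Z_{\ge0}$ be any function, $n=|W|$ and $\Pi=\prod_\alpha\alpha^{m_\alpha n/2}$. If $\det(f^i_w)=c\,\Pi$ with $c\in\Bbbk^\times$, then $(f^i)$ is a basis by Lemma 1 with $G=W$.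

Conversely, let $(f^i)$ be a basis and $D=\det(f^i_w)$. We compute $D$ up to units at each height-one prime $\mathfrak p$ of $S$; such a prime is principal, because $S$ is a UFD.

**Step 1: $\mathfrak p\ne\langle\alpha\rangle$ for all $\alpha$.** Here we show that $D$ and $\Pi$ are units in $S_{\mathfrak p}$. No $\alpha$ lies in $\mathfrak p$, so $\Pi$ is a unit. Since $\prod_\alpha\alpha^{m_\alpha}S^n\subset\boldsymbol Q_m(W)$, we get $\boldsymbol Q_m(W)_{\mathfrak p}=S_{\mathfrak p}^n$. So the $f^i$ form a basis of $S_{\mathfrak p}^n$, and $D$ is a unit in $S_{\mathfrak p}$.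

**Step 2: $\mathfrak p=\langle\alpha\rangle$.** Here we show that $D$ is $\alpha^{m_\alpha n/2}$ times a unit. We claim
$$\boldsymbol Q_m(W)_{\mathfrak p}=\{f\in S_{\mathfrak p}^n:\ f_{s_\alpha w}-f_w\in\alpha^{m_\alpha}S_{\mathfrak p}\ \text{for all }w\}.$$
The inclusion of the left side is clear. Let $f$ be in the right side. Multiply by an element of $S\setminus\mathfrak p$ so that all $f_w\in S$. As $\alpha^{m_\alpha}S_{\mathfrak p}\cap S=\alpha^{m_\alpha}S$, the condition at $\alpha$ holds in $S$. Multiplying further by $\prod_{\gamma\ne\alpha}\gamma^{m_\gamma}\notin\mathfrak p$ makes the conditions at all $\gamma\ne\alpha$ hold and keeps the one at $\alpha$. So a multiple of $f$ by an element outside $\mathfrak p$ lies in $\boldsymbol Q_m(W)$.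

The right side is a direct sum over the $n/2$ pairs $\{w,s_\alpha w\}$, and the summand for each pair has basis $(1,1),(0,\alpha^{m_\alpha})$, because $(f_w,f_{s_\alpha w})=f_w(1,1)+(0,f_{s_\alpha w}-f_w)$. This basis of the whole has determinant $\pm\alpha^{m_\alpha n/2}$. The $f^i$ form another $S_{\mathfrak p}$-basis of the same module, so $D$ is $\alpha^{m_\alpha n/2}$ times a unit of $S_{\mathfrak p}$. The other factors of $\Pi$ are units in $S_{\mathfrak p}$, so $D/\Pi$ is a unit there.

**Step 3: global conclusion.** By Steps 1 and 2, $D/\Pi$ is a unit at every height-one prime of the UFD $S$. Hence it is a unit of $S$, that is, $D=c\,\Pi$ with $c\in\Bbbk^\times$.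

If $\boldsymbol Q_m(W)$ is free, it has a homogeneous basis by Fact 2. For any homogeneous basis, $D$ is homogeneous of degree the sum of the basis degrees, and $\Pi$ has degree $\frac n2\sum_\alpha m_\alpha$. Comparing degrees gives the last claim of part 3, and with it the proof of Theorem B is complete. $\square$
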